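\title{The first-order term of the magnitude of small convex sets in hypermetric normed spaces}

\begin{abstract}
Let $K$ be a compact convex subset of a finite-dimensional normed space $E$ that embeds isometrically in $L_1$. We show that, as $t\to0^+$, the quotient $(\operatorname{Mag}(tK)-1)/t$ converges to the supremum $M(K)$ of the distance energy $\iint\|x-y\|\,d\mu\,d\mu$ over signed measures $\mu$ of total mass one on $K$. It was conjectured that this limit equals $\frac14\mu_1^E(K)$, where $\mu_1^E$ is the first Holmes--Thompson intrinsic volume. The conjecture is false: for a triangle in a two-dimensional space the two numbers are $\frac43$ and $\frac32$. We show that equality holds for ellipsoids in every $E$, and only for ellipsoids in $\ell_p^n$ with $1<p\le2$. We characterize equality for norms that are finite sums of absolute values of linear functionals, determine the spaces $E$ in which the conjecture holds, and bound $M(K)$ from below by a dimensional multiple of $\frac14\mu_1^E(K)$ that has the right order in the dimension.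
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Magnitude}
A metric space $(X,d)$ is \emph{positive definite} if for every finite collection of distinct points $x_1,\dots,x_k\in X$ the matrix $[e^{-d(x_i,x_j)}]_{1\le i,j\le k}$ is positive definite. The \emph{magnitude} of a compact positive definite space is
\begin{equation}\label{eq:mag}
\operatorname{Mag}(X,d)=\sup\left\{\frac{\mu(X)^2}{\iint e^{-d(x,y)}\,d\mu(x)\,d\mu(y)}:\ \mu\in\mathcal M(X)\right\},
\end{equation}
where $\mathcal M(X)$ is the space of finite signed Borel measures on $X$ and measures with vanishing denominator are ignored. A point mass gives the value $1$, so $\operatorname{Mag}(X,d)\in[1,\infty]$. If $X$ is finite and $Z=[e^{-d(x_i,x_j)}]$, the Cauchy--Schwarz inequality for the inner product defined by $Z$ shows that the magnitude is the sum of the entries of $Z^{-1}$. For two points at distance $r$ this sum is $2/(1+e^{-r})$, which increases from $1$ to $2$ as $r$ goes from $0$ to $\infty$. Magnitude thus counts points, with a discount for points that are close to each other, and the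 rate at which it departs from $1$ when a small space is dilated is a measure of the linear size of the space. This paper determines that rate for convex sets.

\subsection{Hypermetric spaces and the conjecture}
We write $\langle\cdot,\cdot\rangle$ and $|\cdot|$ for the Euclidean structure of $\mathbb R^n$, $B_2^n$ for the closed Euclidean unit ball and $S^{n-1}$ for its boundary. Let $\mathcal K^n$ be the class of nonempty compact convex subsets of $\mathbb R^n$ with the Hausdorff metric, and let $h_K(u)=\max_{x\in K}\langle x,u\rangle$ be the support function of $K\in\mathcal K^n$. The number $h_K(u)+h_K(-u)$ is the \emph{width} of $K$ in the direction $u$.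

A normed space $E=(\mathbb R^n,\|\cdot\|)$ is \emph{hypermetric} if it is positive definite; equivalently, if it is isometrically isomorphic to a subspace of $L_1$. Examples are $\ell_p^n$ for $1\le p\le2$. We use this property in the following form: there is an even Borel measure $\rho$ on $S^{n-1}$ with
\begin{equation}\label{eq:rho}
\|x\|=\int_{S^{n-1}}|\langle x,u\rangle|\,d\rho(u)\qquad(x\in\mathbb R^n).
\end{equation}
Indeed, if $x\mapsto\langle x,f(\cdot)\rangle$ with $f=(f_1,\dots,f_n)$ is an isometric embedding into $L_1(\nu)$, take the image of $|f|\,d\nu$ on $\{f\ne0\}$ under $f/|f|$ and symmetrize it; conversely, \eqref{eq:rho} embeds $E$ into $L_1(\rho)$. The measure $\rho$ is finite, because $\sum_j|\langle e_j,u\rangle|\ge1$ on the sphere gives $\rho(S^{n-1})\le\sum_j\|e_j\|$. Its support spans $\mathbb R^n$, because a vector orthogonal to $\operatorname{supp}\rho$ has norm $0$. Throughout, $E$ is hypermetric, $\rho$ is an even measure satisfying \eqref{eq:rho}, $K\in\mathcal K^n$, and $\operatorname{Mag}(tK)$ is the magnitude of $tK=\{tx:x\in K\}$ with the metric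 $\|x-y\|$.

A \emph{valuation} on $\mathcal K^n$ is a function $\phi$ with $\phi(K\cup L)+\phi(K\cap L)=\phi(K)+\phi(L)$ whenever $K$, $L$ and $K\cup L$ belong to $\mathcal K^n$. The \emph{Holmes--Thompson intrinsic volumes} $\mu_m^E$, $0\le m\le n$, are continuous, translation-invariant, even valuations, normalized so that $\mu_0^E=1$ and
\[
\mu_m^E(K)=\mathrm{vol}_m(K)\,\mathrm{vol}_m\big((B_E\cap F)^\circ\big)\qquad\text{if }\dim K=m,
\]
where $B_E$ is the unit ball of $E$, $F$ is the affine hull of $K$ translated to pass through $0$, $\mathrm{vol}_m$ is Euclidean Lebesgue measure, and the polar is taken in $F$. With this normalization $\mu_m^{\ell_2^n}=\omega_mV_m$, where $V_m$ are the classical intrinsic volumes and $\omega_m=\mathrm{vol}_m(B_2^m)$. Only $\mu_1^E$ plays a role below. It is the unique continuous, translation-invariant, even valuation that is homogeneous of degree $1$ and satisfies $\mu_1^E([x,y])=2\|x-y\|$ for all segments; equivalently,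
\begin{equation}\label{eq:mu1}
\mu_1^E(K)=2\int_{S^{n-1}}\big(h_K(u)+h_K(-u)\big)\,d\rho(u).
\end{equation}
So $\mu_1^E$ is a mean width, with directions weighted by $\rho$. For a norm of the form $\|x\|=\sum_{i=1}^N|\langle x,v_i\rangle|$ with $v_i\ne0$ we take $\rho=\frac12\sum_i|v_i|\big(\delta_{v_i/|v_i|}+\delta_{-v_i/|v_i|}\big)$, and \eqref{eq:mu1} becomes
\begin{equation}\label{eq:mu1finite}
\mu_1^E(K)=2\sum_{i=1}^N(b_i-a_i),\qquad a_i=\min_{x\in K}\langle x,v_i\rangle,\quad b_i=\max_{x\in K}\langle x,v_i\rangle.
\end{equation}

It is known that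
\begin{equation}\label{eq:known}
\operatorname{Mag}(K)\le\sum_{m=0}^n4^{-m}\mu_m^E(K)\le e^{\mu_1^E(K)/4},
\end{equation}
and consequently $\limsup_{t\to0^+}(\operatorname{Mag}(tK)-1)/t\le\frac14\mu_1^E(K)$. The simplest cases suggest that nothing is lost here. On the segment $[0,L]\subset\mathbb R$ let $w$ be one half of the sum of $\delta_0$, $\delta_L$ and Lebesgue measure. Then
\[
\int e^{-|x-y|}\,dw(y)=\tfrac12\big(e^{-x}+e^{-(L-x)}+(1-e^{-x})+(1-e^{-(L-x)})\big)=1\qquad(0\le x\le L),
\]
so the quotient in \eqref{eq:mag} equals the total mass $1+L/2$ of $w$, which is the middle term of \eqref{eq:known}. For a box $K=\prod_j[0,L_j]$ in $\ell_1^n$ the kernel $e^{-\|x-y\|_1}$ factors, a product of such measures gives $\operatorname{Mag}(tK)\ge\prod_j(1+tL_j/2)$, and the first-order coefficient $\frac12\sum_jL_j$ equals $\frac14\mu_1^E(K)$ by \eqref{eq:mu1finite}. The following conjecture is posed in \cite{Meckes}.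

\begin{quote}
\textbf{Conjecture.} If $E=(\mathbb R^n,\|\cdot\|)$ is a hypermetric normed space and $K\in\mathcal K^n$, then
\[
\lim_{t\to0^+}\frac{\operatorname{Mag}(tK)-1}{t}=\frac14\mu_1^E(K).
\]
\end{quote}

\subsection{Results}
Let $\mathcal M_1(K)$ be the set of $\mu\in\mathcal M(K)$ with $\mu(K)=1$, and put
\[
I(\mu)=\iint\|x-y\|\,d\mu(x)\,d\mu(y),\qquad M(K)=\sup_{\mu\in\mathcal M_1(K)}I(\mu).
\]
For $\mu\in\mathcal M_1(K)$ the expansion $e^{-t\|x-y\|}\approx1-t\|x-y\|$ turns the quotient in \eqref{eq:mag} into $1/(1-tI(\mu))\approx1+tI(\mu)$. One therefore expects the first-order term to be $M(K)$, and this is our first theorem.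

\begin{theorem}\label{thm:limit}
For all $t>0$ we have $\operatorname{Mag}(tK)\le e^{tM(K)}$, and
\[
\lim_{t\to0^+}\frac{\operatorname{Mag}(tK)-1}{t}=M(K)\le\frac14\mu_1^E(K).
\]
\end{theorem}

The conjecture is thereby reduced to a question about the quadratic form $I$, and the answer is negative.

\begin{theorem}\label{thm:simplex}
Let $\|x\|=|x_1|+|x_2|+|x_1+x_2|$ on $\mathbb R^2$ and $T=\operatorname{conv}\{0,e_1,e_2\}$. Then $\lim_{t\to0^+}(\operatorname{Mag}(tT)-1)/t=\frac43$, but $\frac14\mu_1^E(T)=\frac32$. More generally, for $\Delta_n=\operatorname{conv}\{e_0,\dots,e_n\}\subset\ell_1^{n+1}$ the limit is $\frac{2n}{n+1}$, while $\frac14\mu_1(\Delta_n)=\frac{n+1}2$.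
\end{theorem}

Call $K$ \emph{tight in $E$} if $M(K)=\frac14\mu_1^E(K)$; by Theorem~\ref{thm:limit} this means that the conjectured equality holds for $K$. Both sides are invariant under translations and under linear isometries, so tightness is as well. An \emph{ellipsoid} is a set $c+AB_2^n$ with $c\in\mathbb R^n$ and $A$ any linear map; points and segments are included.

\begin{theorem}\label{thm:ellipsoid}
\emph{(i)} Ellipsoids are tight in every hypermetric $E$. \emph{(ii)} If $\operatorname{supp}\rho=S^{n-1}$, as one can arrange for $\ell_p^n$ with $1<p\le2$, then $K$ is tight if and only if $K$ is an ellipsoid.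
\end{theorem}

In particular the conjecture fails in the Euclidean plane for every triangle and every square. At the other extreme, when $\rho$ has finite support, tightness is a finite system of linear conditions.

\begin{theorem}\label{thm:finite}
Let $\|x\|=\sum_{i=1}^N|\langle x,v_i\rangle|$ with the $v_i\ne0$ pairwise non-parallel, let $K$ have nonempty interior, and let $a_i,b_i$ be as in \eqref{eq:mu1finite}. Then $K$ is tight if and only if for each $k$ with $1\le k\le N-2$ there is a homogeneous polynomial $p_k$ of degree $k$ with $p_k(v_i)=\frac12(a_i^k+b_i^k)$ for all $i$.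
\end{theorem}

We write $E\cong E'$ if there is a linear isometry of $E$ onto $E'$.

\begin{theorem}\label{thm:spaces}
\emph{(a)} All $K$ with nonempty interior are tight in $E$ if and only if $E\cong\ell_1^n$. \emph{(b)} All $K\in\mathcal K^n$ are tight in $E$, that is, the conjecture holds for $E$, if and only if $n=1$, or $n=2$ and $E\cong\ell_1^2$.
\end{theorem}

Finally, the conjectured value is correct up to a factor that depends only on the dimension of $K$.

\begin{theorem}\label{thm:lower}
If $m=\dim K\ge1$, then
\[
\sqrt{\frac{2}{m(m+1)}}\cdot\frac14\mu_1^E(K)\le M(K)\le\frac14\mu_1^E(K).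
\]
If $K$ is centrally symmetric, the left factor improves to $m^{-1/2}$. The best left factor valid for all $m$-dimensional $K$ is at most $\frac{4m}{(m+1)^2}$, so its order $1/m$ is sharp.
\end{theorem}

We do not determine the optimal constant. All six results rest on one identity, Proposition~\ref{prop:identity}: the difference $\frac14\mu_1^E(K)-I(\mu)$ is a squared $L^2$ distance between the one-dimensional projections of $\mu$ and the measures that place mass $\frac12$ at each endpoint of the corresponding projection of $K$. Section~\ref{sec:triangle} shows this mechanism on the triangle.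

\section{The line, the triangle and the simplex}\label{sec:triangle}

By \eqref{eq:rho}, the energy $I(\mu)$ is an average of energies of measures on the line, so we begin there.

\begin{lemma}\label{lem:line}
Let $\nu$ be a finite signed Borel measure on $[a,b]$ with total mass $\lambda$, and let $F(s)=\nu([a,s])$. Then
\[
\iint|p-q|\,d\nu(p)\,d\nu(q)=2\int_a^bF(s)\big(\lambda-F(s)\big)\,ds .
\]
If $\lambda=1$, this equals $\frac12(b-a)-2\int_a^b\big(F(s)-\frac12\big)^2ds$.
\end{lemma}

\begin{proof}
For $p\le q$ in $[a,b]$ the function $s\mapsto1_{p\le s}-1_{q\le s}$ is the indicator of $[p,q)$. Hence, for all $p,q\in[a,b]$,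
\[
|p-q|=\int_a^b(1_{p\le s}-1_{q\le s})^2ds=\int_a^b\big[1_{p\le s}(1-1_{q\le s})+1_{q\le s}(1-1_{p\le s})\big]\,ds .
\]
Integrate against $\nu\times\nu$ and use Fubini's theorem; each of the two products contributes $F(s)(\lambda-F(s))$. For $\lambda=1$ use $F(1-F)=\frac14-(F-\frac12)^2$.
\end{proof}

So on an interval the energy of a measure of mass one is at most $\frac12(b-a)$, and the bound is attained by $\frac12(\delta_a+\delta_b)$, whose distribution function equals $\frac12$ on $[a,b)$. In higher dimension a single measure must come close to this optimum in all relevant directions at once. For the triangle $T$ of Theorem~\ref{thm:simplex} there are three directions, and they compete.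

The map $x\mapsto(x_1,x_2,x_1+x_2)$ embeds the space $E$ of Theorem~\ref{thm:simplex} linearly and isometrically into $\ell_1^3$, so $E$ is hypermetric. Each of the three functionals has range $[0,1]$ on $T$, so $\mu_1^E(T)=6$ by \eqref{eq:mu1finite}. Let $f_1=x_1$, $f_2=x_2$, $f_3=1-x_1-x_2$ be the barycentric coordinates on $T$. They take values in $[0,1]$, they sum to $1$, and $\|x-y\|=\sum_i|f_i(x)-f_i(y)|$. For $\mu\in\mathcal M_1(T)$ put $F_i(s)=\mu\{f_i\le s\}$ and $z_i=\int f_i\,d\mu$. Lemma~\ref{lem:line}, applied to the image of $\mu$ under each $f_i$, gives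
\[
I(\mu)=\frac32-2\sum_{i=1}^3\int_0^1\big(F_i(s)-\tfrac12\big)^2ds .
\]
To reach $\frac32$, the image of $\mu$ under each $f_i$ would have to approach $\frac12(\delta_0+\delta_1)$, and then each mean $z_i$ would approach $\frac12$. But $z_1+z_2+z_3=1$, not $\frac32$. To make this quantitative, integrate $\int_0^11_{f_i(x)\le s}\,ds=1-f_i(x)$ against $\mu$ to get $\int_0^1(F_i-\frac12)\,ds=\frac12-z_i$. Two applications of the Cauchy--Schwarz inequality give
\[
\sum_{i=1}^3\int_0^1\big(F_i-\tfrac12\big)^2ds\ \ge\ \sum_{i=1}^3\big(\tfrac12-z_i\big)^2\ \ge\ \frac13\Big(\frac32-1\Big)^2=\frac1{12},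
\]
so $I(\mu)\le\frac32-\frac16=\frac43$. The three vertices of $T$ are at mutual distance $2$, and six of the nine ordered pairs of vertices are distinct, so the uniform measure on the vertices has energy $2\cdot\frac69=\frac43$. Thus $M(T)=\frac43$. The same measure, inserted in \eqref{eq:mag}, gives the lower bound in
\[
\frac{3}{1+2e^{-2t}}\le\operatorname{Mag}(tT)\le e^{4t/3},
\]
and the upper bound will come from Theorem~\ref{thm:limit}; both sides are $1+\frac43t+O(t^2)$.

For $\Delta_n\subset\ell_1^{n+1}$ let $N=n+1$ and let $f_0,\dots,f_n$ be the coordinate functions. Again they have range $[0,1]$ and sum to $1$, so $\mu_1(\Delta_n)=2N$ by \eqref{eq:mu1finite}, and $\sum_i(\frac12-z_i)=\frac N2-1$. The two displayed steps become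
\[
I(\mu)=\frac N2-2\sum_i\int_0^1\big(F_i-\tfrac12\big)^2ds\le\frac N2-\frac2N\Big(\frac N2-1\Big)^2=\frac{2(N-1)}N .
\]
The uniform measure on the $N$ vertices, which are at mutual distance $2$, has energy $2\cdot N(N-1)/N^2$. We have proved the following.

\begin{proposition}\label{prop:simplex}
$M(T)=\frac43$ and $\frac14\mu_1^E(T)=\frac32$; moreover $M(\Delta_n)=\frac{2n}{n+1}$ and $\frac14\mu_1(\Delta_n)=\frac{n+1}2$.
\end{proposition}

Theorem~\ref{thm:simplex} is the combination of Proposition~\ref{prop:simplex} and Theorem~\ref{thm:limit}. The ratio $M(\Delta_n)/\frac14\mu_1(\Delta_n)=\frac{4n}{(n+1)^2}$ equals $1$ for the segment $\Delta_1$, is less than $1$ for $n\ge2$, and tends to $0$.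

\begin{remark}\label{rem:fulldim}
The simplex $\Delta_n$ has empty interior in $\ell_1^{n+1}$, but this is not the cause of the failure. Translate it into the subspace $H=\{\sum_ix_i=0\}$ of $\ell_1^{n+1}$, an $n$-dimensional hypermetric space with norm $\sum_i|\langle x,v_i\rangle|$, where $v_i$ is the orthogonal projection of $e_i$ onto $H$. The translate has nonempty interior in $H$. Its $M$ is unchanged, since $M$ depends only on the metric of the set, and its $\mu_1$ is unchanged, since each functional still has a range of length $1$.
\end{remark}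

\section{The energy identity and the first-order term}\label{sec:limit}

For $u\in S^{n-1}$ put $a_u=-h_K(-u)$ and $b_u=h_K(u)$, so that $[a_u,b_u]$ is the image of $K$ under $\langle\cdot,u\rangle$. For $\mu\in\mathcal M(K)$ let
\[
F_u^\mu(s)=\mu\{x:\langle x,u\rangle\le s\},\qquad D(\mu)=2\int_{S^{n-1}}\int_{a_u}^{b_u}\big(F_u^\mu(s)-\tfrac12\big)^2ds\,d\rho(u).
\]
The function $(u,s)\mapsto F_u^\mu(s)$ is bounded by $|\mu|(K)$, and it is measurable by Fubini's theorem, since $\{(x,u,s):\langle x,u\rangle\le s\}$ is a Borel set. We call $D(\mu)$ the \emph{deficit} of $\mu$.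

\begin{proposition}\label{prop:identity}
Let $\mu\in\mathcal M(K)$. If $\mu(K)=0$, then $I(\mu)\le0$. If $\mu(K)=1$, then
\begin{equation}\label{eq:identity}
I(\mu)=\tfrac14\mu_1^E(K)-D(\mu).
\end{equation}
Consequently $0\le M(K)\le\frac14\mu_1^E(K)<\infty$, and $K$ is tight if and only if $\inf_{\mu\in\mathcal M_1(K)}D(\mu)=0$.
\end{proposition}

\begin{proof}
By \eqref{eq:rho} and Fubini's theorem, $I(\mu)=\int\big(\iint|\langle x,u\rangle-\langle y,u\rangle|\,d\mu\,d\mu\big)\,d\rho(u)$. Apply Lemma~\ref{lem:line} to the image of $\mu$ under $\langle\cdot,u\rangle$. If $\mu(K)=0$, the inner integral is $-2\int_{a_u}^{b_u}(F_u^\mu)^2ds\le0$. If $\mu(K)=1$, it is $\frac12(b_u-a_u)-2\int_{a_u}^{b_u}(F_u^\mu-\frac12)^2ds$, and $\frac12\int(b_u-a_u)\,d\rho=\frac14\mu_1^E(K)$ by \eqref{eq:mu1}. Finally $M(K)\ge I(\delta_x)=0$.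
\end{proof}

We turn to Theorem~\ref{thm:limit}. The lower bound is the expansion from the introduction, carried out for one measure at a time. The upper bound is where the difficulty lies: the error in that expansion is controlled by $t^2|\mu|(K)^2$, and the total variation is unbounded on $\mathcal M_1(K)$, so the limit and the supremum cannot simply be exchanged. We need an inequality valid for all $\mu$ at once. The definition of $M=M(K)$ says that the kernel $M-\|x-y\|$ defines a nonnegative quadratic form, and $e^{-t\|x-y\|}$ is $e^{-tM}$ times the exponential of $t$ times this kernel. The exponential series has nonnegative coefficients, and powers of the kernel are handled by the \emph{Schur product theorem}: the entrywise product of two positive semidefinite matrices is positive semidefinite.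

\begin{proof}[Proof of Theorem~\ref{thm:limit}]
The inequality $M\le\frac14\mu_1^E(K)$ is part of Proposition~\ref{prop:identity}. Measures on $tK$ correspond to measures on $K$ under dilation, so $\operatorname{Mag}(tK)$ is the supremum of $\mu(K)^2/Z_t(\mu)$ over $\mu\in\mathcal M(K)$, where $Z_t(\mu)=\iint e^{-t\|x-y\|}\,d\mu\,d\mu$.

\emph{Upper bound.} Let $\kappa(x,y)=M-\|x-y\|$. For every $\mu\in\mathcal M(K)$,
\[
\iint\kappa\,d\mu\,d\mu=M\mu(K)^2-I(\mu)\ge0.
\]
If $\mu(K)\ne0$, this is the definition of $M$ applied to $\mu/\mu(K)$; if $\mu(K)=0$, it is the first statement of Proposition~\ref{prop:identity}. Taking $\mu$ with finite support, we see that all matrices $[\kappa(x_l,x_{l'})]$ are positive semidefinite, and by the Schur product theorem so are the matrices $[\kappa(x_l,x_{l'})^j]$ for $j\ge1$.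

We pass back to general $\mu$. Given $\eta>0$, uniform continuity of $\kappa^j$ on $K\times K$ yields a finite Borel partition $\{A_l\}$ of $K$ and points $x_l\in A_l$ such that $|\kappa^j(x,y)-\kappa^j(x_l,x_{l'})|\le\eta$ on $A_l\times A_{l'}$. Then $\iint\kappa^jd\mu\,d\mu$ differs by at most $\eta|\mu|(K)^2$ from $\sum_{l,l'}\kappa^j(x_l,x_{l'})\mu(A_l)\mu(A_{l'})\ge0$. Hence $\iint\kappa^jd\mu\,d\mu\ge0$ for all $j\ge1$. Since $\kappa$ is bounded, the series $e^{t\kappa}=\sum_{j\ge0}t^j\kappa^j/j!$ converges uniformly on $K\times K$, and keeping only the term $j=0$ gives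
\begin{equation}\label{eq:Z}
e^{tM}Z_t(\mu)=\iint e^{t\kappa}\,d\mu\,d\mu\ge\mu(K)^2 .
\end{equation}
Therefore $\operatorname{Mag}(tK)\le e^{tM}$, and $\limsup_{t\to0^+}(\operatorname{Mag}(tK)-1)/t\le M$.

\emph{Lower bound.} Fix $\mu\in\mathcal M_1(K)$. By \eqref{eq:Z}, $Z_t(\mu)\ge e^{-tM}>0$. Since $|e^{-s}-1+s|\le s^2/2$ for $s\ge0$,
\[
\big|Z_t(\mu)-1+tI(\mu)\big|\le\tfrac12t^2(\operatorname{diam}K)^2|\mu|(K)^2 .
\]
Thus $\operatorname{Mag}(tK)\ge1/Z_t(\mu)=1+tI(\mu)+O(t^2)$, and $\liminf_{t\to0^+}(\operatorname{Mag}(tK)-1)/t\ge I(\mu)$. Take the supremum over $\mu$.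
\end{proof}

The hypermetric property entered only through Proposition~\ref{prop:identity}, which made $M$ finite and settled the case $\mu(K)=0$. With $t=1$ the theorem also yields the outer inequality $\operatorname{Mag}(K)\le e^{\mu_1^E(K)/4}$ of \eqref{eq:known}.

\section{Moment conditions}\label{sec:moments}

For the triangle the obstruction came from first moments: the mean of $\langle x,u\rangle$ under $\mu$ is a linear function of $u$, while the midpoint of $[a_u,b_u]$ need not be. Higher moments give further obstructions. The $k$th moment of the projection of $\mu$ is a homogeneous polynomial of degree $k$ in $u$, and the $k$th moment of the target $\frac12(\delta_{a_u}+\delta_{b_u})$ is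
\[
m_k(u)=\tfrac12\big(a_u^k+b_u^k\big).
\]
The infimum of the deficit need not be attained, so a limit has to be taken; it is harmless because polynomials of fixed degree form a finite-dimensional space.

\begin{lemma}\label{lem:moments}
If $K$ is tight, then for each $k\ge1$ the function $m_k$ agrees on $\operatorname{supp}\rho$ with a homogeneous polynomial of degree $k$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:identity} there are $\mu_j\in\mathcal M_1(K)$ with $D(\mu_j)\to0$. For $p\in[a_u,b_u]$ we have $p^k=b_u^k-k\int_{a_u}^{b_u}s^{k-1}1_{p\le s}\,ds$. Put $p=\langle x,u\rangle$ and integrate against $\mu_j$; also note that $k\int_{a_u}^{b_u}s^{k-1}\frac12\,ds=\frac12(b_u^k-a_u^k)$. This gives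
\[
P_j(u):=\int\langle x,u\rangle^kd\mu_j(x)=b_u^k-k\int_{a_u}^{b_u}s^{k-1}F_u^{\mu_j}(s)\,ds,\qquad m_k(u)=b_u^k-k\int_{a_u}^{b_u}s^{k-1}\tfrac12\,ds .
\]
Let $R=\max_{x\in K}|x|$, so that $[a_u,b_u]\subset[-R,R]$. By the Cauchy--Schwarz inequality,
\[
|P_j(u)-m_k(u)|^2\le k^2R^{2k-2}\cdot2R\int_{a_u}^{b_u}\big(F_u^{\mu_j}-\tfrac12\big)^2ds,
\]
hence $\|P_j-m_k\|_{L^2(\rho)}^2\le k^2R^{2k-1}D(\mu_j)\to0$. Each $P_j$ is a homogeneous polynomial of degree $k$ in $u$, and such polynomials form a finite-dimensional, hence closed, subspace of $L^2(\rho)$. So $m_k=P$ $\rho$-almost everywhere for some homogeneous $P$ of degree $k$. Support functions are continuous, so $\{m_k\ne P\}$ is an open subset of the sphere of $\rho$-measure zero and therefore misses $\operatorname{supp}\rho$.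
\end{proof}

The larger the support of $\rho$, the more the lemma says. With full support the cases $k=1,2$ already force an ellipsoid (Section~\ref{sec:ellipsoids}); with finite support the conditions turn out to be sufficient as well (Section~\ref{sec:finite}).

\section{Ellipsoids}\label{sec:ellipsoids}

\subsection{A signed measure on the ball with two-point projections}
Let $B=B_2^n$. To show that $B$ is tight for every $\rho$, we need measures of mass one on $B$ whose projection in \emph{every} direction is close to $\frac12(\delta_{-1}+\delta_1)$. Write $\hat f(\zeta)=\int f(x)e^{-i\langle x,\zeta\rangle}dx$. The image of $f\,dx$ under $\langle\cdot,\theta\rangle$ has Fourier transform $\sigma\mapsto\hat f(\sigma\theta)$, and $\frac12(\delta_{-r}+\delta_r)$ has Fourier transform $\cos(r\sigma)$. So the ideal object would have Fourier transform $\cos|\xi|$. This function does not decay, so we multiply it by the transform of a bump of width $\varepsilon$ and reduce the radius to $1-\varepsilon$ to make room. The support is then located by the \emph{Paley--Wiener theorem}: an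 entire function $g$ on $\mathbb C^n$ is the transform of a function in $C_c^\infty(\mathbb R^n)$ supported in $rB$ if and only if for every $l$ there is $C_l$ with $|g(\zeta)|\le C_l(1+|\zeta|)^{-l}e^{r|\operatorname{Im}\zeta|}$.

\begin{lemma}\label{lem:ball}
Let $0<\varepsilon<\frac12$. There is a real-valued $f_\varepsilon\in C_c^\infty(\mathbb R^n)$, supported in $B$ and with $\int f_\varepsilon=1$, such that for every unit vector $\theta$ the image of $f_\varepsilon\,dx$ under $\langle\cdot,\theta\rangle$ is a probability measure on $[-1,1]$ whose distribution function equals $\frac12$ on $(-1+2\varepsilon,1-2\varepsilon)$.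
\end{lemma}

\begin{proof}
Let $\varphi\ge0$ be a radial function in $C_c^\infty(\mathbb R^n)$ with support in $B$ and $\int\varphi=1$. For $\zeta\in\mathbb C^n$ write $\zeta\cdot\zeta=\sum_j\zeta_j^2$ and
\[
g_\varepsilon(\zeta)=\cos\big((1-\varepsilon)\sqrt{\zeta\cdot\zeta}\big)\,\hat\varphi(\varepsilon\zeta).
\]
The first factor is $\sum_j(-1)^j(1-\varepsilon)^{2j}(\zeta\cdot\zeta)^j/(2j)!$, so it does not depend on the choice of square root, and $g_\varepsilon$ is entire.

Let $\zeta=\xi+i\eta$ with $\xi,\eta\in\mathbb R^n$, and let $w=\alpha+i\beta$ satisfy $w^2=\zeta\cdot\zeta$. We claim that $|\beta|\le|\eta|$. Comparing real and imaginary parts, $\alpha^2-\beta^2=|\xi|^2-|\eta|^2$ and $\alpha\beta=\langle\xi,\eta\rangle$. If $\beta^2>|\eta|^2$, then $\alpha^2>|\xi|^2$, and so $(\alpha\beta)^2>|\xi|^2|\eta|^2\ge\langle\xi,\eta\rangle^2$, a contradiction. Hence $|\cos((1-\varepsilon)w)|\le e^{(1-\varepsilon)|\beta|}\le e^{(1-\varepsilon)|\eta|}$. The Paley--Wiener theorem for $\varphi$ gives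
\[
|\hat\varphi(\varepsilon\zeta)|\le C_l(1+\varepsilon|\zeta|)^{-l}e^{\varepsilon|\eta|}\le C_l\,\varepsilon^{-l}(1+|\zeta|)^{-l}e^{\varepsilon|\eta|}.
\]
The exponents add up to $|\eta|$, so $g_\varepsilon=\hat f_\varepsilon$ with $f_\varepsilon\in C_c^\infty$ supported in $B$. As $\varphi$ is real and even, $g_\varepsilon$ is real and even on $\mathbb R^n$, so $f_\varepsilon$ is real by Fourier inversion, and $\int f_\varepsilon=g_\varepsilon(0)=1$.

Let $\psi$ be the density of the image of $\varphi\,dx$ under $\langle\cdot,\theta\rangle$, a probability density supported in $[-1,1]$, and let $\psi_\varepsilon(s)=\varepsilon^{-1}\psi(s/\varepsilon)$. The image of $f_\varepsilon\,dx$ under $\langle\cdot,\theta\rangle$ has Fourier transform $g_\varepsilon(\sigma\theta)=\cos((1-\varepsilon)\sigma)\hat\psi(\varepsilon\sigma)$, which is also the transform of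
\[
s\mapsto\tfrac12\psi_\varepsilon\big(s+(1-\varepsilon)\big)+\tfrac12\psi_\varepsilon\big(s-(1-\varepsilon)\big).
\]
By uniqueness of Fourier transforms this function is the density of the image. It consists of two nonnegative bumps of mass $\frac12$, supported in $[-1,-1+2\varepsilon]$ and $[1-2\varepsilon,1]$.
\end{proof}

Since $\partial_t^2\cos(t|\xi|)=-|\xi|^2\cos(t|\xi|)$, the function $f_\varepsilon$ is the solution at time $1-\varepsilon$ of the wave equation with initial position $\varepsilon^{-n}\varphi(x/\varepsilon)$ and initial velocity zero; the support statement is the finite speed of propagation.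

\begin{proof}[Proof of Theorem~\ref{thm:ellipsoid}(i)]
By translation invariance let $K=AB$, so that $h_K(u)=|A^Tu|$. Let $\mu_\varepsilon\in\mathcal M_1(K)$ be the image of $f_\varepsilon\,dx$ under $A$. Fix $u$ and put $\tau=|A^Tu|$, so $[a_u,b_u]=[-\tau,\tau]$. If $\tau>0$, let $\theta=A^Tu/\tau$ and let $G$ be the distribution function in Lemma~\ref{lem:ball}. Since $\langle Ax,u\rangle=\tau\langle x,\theta\rangle$, we have $F_u^{\mu_\varepsilon}(s)=G(s/\tau)$. Now $|G-\frac12|\le\frac12$ everywhere and $G=\frac12$ off a subset of $[-1,1]$ of length $4\varepsilon$, so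
\[
\int_{-\tau}^{\tau}\big(F_u^{\mu_\varepsilon}-\tfrac12\big)^2ds=\tau\int_{-1}^1\big(G-\tfrac12\big)^2ds\le\tau\cdot\tfrac14\cdot4\varepsilon=\varepsilon h_K(u).
\]
If $\tau=0$, both sides vanish. Thus $D(\mu_\varepsilon)\le2\varepsilon\int h_K\,d\rho\to0$ as $\varepsilon\to0$, and $K$ is tight by Proposition~\ref{prop:identity}.
\end{proof}

\begin{remark}\label{rem:signed}
Signed measures are essential. Let $n\ge2$ and $K=B$. The energy $I$ attains its maximum over probability measures on $B$, by weak compactness. If a probability measure $\mu$ had $D(\mu)=0$, then for $\rho$-almost every $u$ the right-continuous function $F_u^\mu$ would equal $\frac12$ on $[-1,1)$, which forces $\mu=\frac12(\delta_u+\delta_{-u})$. As $\operatorname{supp}\rho$ spans $\mathbb R^n$, this would hold for two non-parallel $u$, which is absurd. So probability measures stay strictly below $\frac14\mu_1^E(B)=M(B)$.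
\end{remark}

\subsection{The converse under full support}

\begin{proof}[Proof of Theorem~\ref{thm:ellipsoid}(ii)]
Ellipsoids are tight by (i). Let $\operatorname{supp}\rho=S^{n-1}$ and let $K$ be tight. Lemma~\ref{lem:moments} with $k=1$ gives $c\in\mathbb R^n$ with $\frac12(h_K(u)-h_K(-u))=\langle c,u\rangle$ for all $u\in S^{n-1}$. Put $K'=K-c$. Then $h_{K'}(u)=h_K(u)-\langle c,u\rangle=h_K(-u)+\langle c,u\rangle=h_{K'}(-u)$, so $K'=-K'$, because a compact convex set is determined by its support function; in particular $h_{K'}\ge0$. The set $K'$ is tight, and for it $m_2=h_{K'}^2$. Lemma~\ref{lem:moments} with $k=2$ gives a symmetric matrix $Q$ with $h_{K'}(u)^2=\langle Qu,u\rangle$ on the sphere, and $Q$ is positive semidefinite since the left side is nonnegative. Hence $h_{K'}(u)=|Q^{1/2}u|=h_{Q^{1/2}B}(u)$, and $K=c+Q^{1/2}B$.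

It remains to find, for $\ell_p^n$ with $1<p\le2$, a measure $\rho$ with full support. There is a random variable $W\ge0$ with $\mathbb Ee^{-\lambda W}=e^{-\lambda^{p/2}}$ for $\lambda\ge0$: for $p=2$ take $W=1$, and for $p<2$ the function $e^{-\lambda^{p/2}}$ is completely monotone and Bernstein's theorem applies. Letting $\lambda\to\infty$ shows that $W>0$ almost surely. If $\gamma$ is a standard Gaussian independent of $W$, then $\sqrt{2W}\gamma$ is symmetric, has characteristic function $\mathbb Ee^{-W\sigma^2}=e^{-|\sigma|^p}$, and has an everywhere positive density, being a mixture of Gaussian densities. Let $\Theta=(\Theta_1,\dots,\Theta_n)$ have independent coordinates with this law. Comparing characteristic functions, $\langle x,\Theta\rangle$ has the law of $\|x\|_p\Theta_1$. From $|s|=\frac2\pi\int_0^\infty(1-\cos(\sigma s))\sigma^{-2}d\sigma$ we get $c_p:=\mathbb E|\Theta_1|=\frac2\pi\int_0^\infty(1-e^{-\sigma^p})\sigma^{-2}d\sigma$, which is finite because $p>1$. The measure $\rho(U)=c_p^{-1}\mathbb E\big[|\Theta|\,1_{\Theta/|\Theta|\in U}\big]$ is even and satisfies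 $\int|\langle x,u\rangle|\,d\rho(u)=c_p^{-1}\mathbb E|\langle x,\Theta\rangle|=\|x\|_p$. Since $\Theta$ has a positive density on $\mathbb R^n$, every nonempty open subset of the sphere has positive $\rho$-measure.
\end{proof}

Some assumption on the support is needed in (ii): boxes are tight in $\ell_1^n$, as we saw in the introduction.

\section{Norms given by finitely many functionals}\label{sec:finite}

Let $\|x\|=\sum_{i=1}^N|\langle x,v_i\rangle|$ as in Theorem~\ref{thm:finite}. Tightness asks whether a certain point of a Hilbert space lies in the closure of an affine subspace, so we argue by duality. A functional that is constant on the subspace amounts to an identity $\sum_iG_i(\langle x,v_i\rangle)=c$ on $K$; for the triangle the identity was $f_1+f_2+f_3=1$. The point of the proof is that, when $K$ has interior, all such identities are polynomial of degree at most $N-2$, so that moments detect all of them.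

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
\emph{Necessity.} Here $\operatorname{supp}\rho=\{\pm v_i/|v_i|\}$, and for $u_i=v_i/|v_i|$ we have $a_{u_i}=a_i/|v_i|$, $b_{u_i}=b_i/|v_i|$. If $K$ is tight and $p_k$ is the polynomial from Lemma~\ref{lem:moments}, then $p_k(v_i)=|v_i|^km_k(u_i)=\frac12(a_i^k+b_i^k)$.

\emph{Sufficiency, step 1: duality.} For $\mu\in\mathcal M_1(K)$ let $F_i^\mu(s)=\mu\{x:\langle x,v_i\rangle\le s\}$. In the real Hilbert space $\mathcal H=\bigoplus_iL^2[a_i,b_i]$, with inner product $(\cdot,\cdot)_{\mathcal H}$, consider the affine subspace $\mathcal A=\{(F_i^\mu)_i:\mu\in\mathcal M_1(K)\}$ and the point $\mathbf h=(\frac12,\dots,\frac12)$. Lemma~\ref{lem:line} for each functional, together with \eqref{eq:mu1finite}, gives $I(\mu)=\frac14\mu_1^E(K)-2\|(F_i^\mu)_i-\mathbf h\|_{\mathcal H}^2$. So $K$ is tight if and only if $\mathbf h\in\overline{\mathcal A}$.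

Assume that the $p_k$ exist and that $\mathbf h\notin\overline{\mathcal A}$. Let $\mathbf h_0$ be the point of $\overline{\mathcal A}$ nearest to $\mathbf h$, let $g=(g_i)_i=\mathbf h-\mathbf h_0\neq0$ and $c=(g,\mathbf h_0)_{\mathcal H}$. Since $g$ is orthogonal to differences of points of $\overline{\mathcal A}$, we have $(g,F)_{\mathcal H}=c$ for all $F\in\mathcal A$, while $(g,\mathbf h)_{\mathcal H}=c+\|g\|_{\mathcal H}^2\ne c$. Put $G_i(s)=\int_s^{b_i}g_i$, a continuous function on $[a_i,b_i]$. For $\mu=\delta_x$ the function $F_i^\mu$ is the indicator of $[\langle x,v_i\rangle,b_i]$, so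
\begin{equation}\label{eq:ridge}
\sum_{i=1}^NG_i(\langle x,v_i\rangle)=c\qquad(x\in K).
\end{equation}

\emph{Step 2: each $G_i$ is a polynomial of degree at most $\max(N-2,0)$.} For $N=1$, \eqref{eq:ridge} says that $G_1=c$. Let $N\ge2$ and fix $i$. We isolate $G_i$ by taking differences in directions along which the other terms are constant. For $j\ne i$ let $w_j\neq0$ be the component of $v_i$ orthogonal to $v_j$; it is nonzero because $v_i$ and $v_j$ are not parallel. Then $y_j=w_j/|w_j|^2$ satisfies $\langle y_j,v_j\rangle=0$ and $\langle y_j,v_i\rangle=1$.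

The image of $\operatorname{int}K$ under $\langle\cdot,v_i\rangle$ is an open interval that is dense in $[a_i,b_i]$, so it is $(a_i,b_i)$. Given $s_0\in(a_i,b_i)$, choose $x_0\in\operatorname{int}K$ with $\langle x_0,v_i\rangle=s_0$, and choose $\delta>0$ such that $x_\sigma+h\sum_{j\in J}y_j\in K$ whenever $|\sigma|<\delta$, $0<h<\delta$ and $J\subseteq\{1,\dots,N\}\setminus\{i\}$, where $x_\sigma=x_0+\sigma v_i/|v_i|^2$. Evaluate \eqref{eq:ridge} at these points, multiply by $(-1)^{N-1-|J|}$ and sum over $J$. The constant $c$ cancels. For $j\ne i$ the contributions of $G_j$ cancel in pairs $J$, $J\cup\{j\}$ with $j\notin J$, because $\langle y_j,v_j\rangle=0$. The argument of $G_i$ is $s_0+\sigma+|J|h$, so what remains is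
\[
\nabla_h^{N-1}G_i(s)=0\qquad(|s-s_0|<\delta,\ 0<h<\delta),\qquad\text{where }\nabla_hG(s)=G(s+h)-G(s).
\]
Extend $G_i$ to $\mathbb R$ by constants and let $G_i^\eta=G_i*\chi_\eta$, where $\chi_\eta\ge0$ is smooth, supported in $[-\eta,\eta]$ with $\eta<\delta/2$, and has integral $1$. Then $\nabla_h^{N-1}G_i^\eta=0$ on $J_0=(s_0-\delta/2,s_0+\delta/2)$. Dividing by $h^{N-1}$ and letting $h\to0$ shows that the derivative of order $N-1$ of $G_i^\eta$ vanishes on $J_0$, so $G_i^\eta$ is a polynomial of degree at most $N-2$ there. As $\eta\to0$, $G_i^\eta\to G_i$ uniformly, and these polynomials form a finite-dimensional space, so $G_i$ is such a polynomial on $J_0$. Two polynomials that agree on an open interval coincide, and $(a_i,b_i)$ is connected, so one polynomial represents $G_i$ on $(a_i,b_i)$, and on $[a_i,b_i]$ by continuity.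

\emph{Step 3: the contradiction.} Write $G_i(s)=\sum_kg_{ik}s^k$, with $0\le k\le\max(N-2,0)$. Now \eqref{eq:ridge} is a polynomial identity on the open set $\operatorname{int}K$, hence on $\mathbb R^n$. Comparing homogeneous parts, $\sum_ig_{i0}=c$ and $\sum_ig_{ik}\langle x,v_i\rangle^k=0$ for $k\ge1$. The coefficient of $x^\alpha$, $|\alpha|=k$, in the latter identity is a positive multinomial coefficient times $\sum_ig_{ik}v_i^\alpha$. So $\sum_ig_{ik}p(v_i)=0$ for every monomial $p$ of degree $k$, hence for every homogeneous $p$ of degree $k$. With $p=p_k$ we get $\sum_ig_{ik}\frac12(a_i^k+b_i^k)=0$ for $1\le k\le N-2$. Since $G_i(b_i)=0$,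
\[
(g,\mathbf h)_{\mathcal H}=\tfrac12\sum_iG_i(a_i)=\tfrac12\sum_i\big(G_i(a_i)+G_i(b_i)\big)=\sum_ig_{i0}+\sum_{k\ge1}\sum_ig_{ik}\tfrac12\big(a_i^k+b_i^k\big)=c,
\]
which contradicts step 1.
\end{proof}

\begin{example}\label{ex:hexagon}
For the norm of Theorem~\ref{thm:simplex} we have $N=3$ and $v_3=v_1+v_2$, and only $k=1$ occurs. A set with nonempty interior is tight if and only if the midpoints $m_i=\frac12(a_i+b_i)$ satisfy $m_3=m_1+m_2$. For $T$ all three midpoints are $\frac12$, so $T$ is not tight. For the square $[0,1]^2$ they are $\frac12,\frac12,1$, so the square is tight; so is every centrally symmetric $K$ with nonempty interior, since then $m_i=\langle c,v_i\rangle$ for the center $c$.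
\end{example}

\begin{remark}\label{rem:interior}
The interior of $K$ was used in steps 2 and 3, and sufficiency fails without it. For $\Delta_2\subset\ell_1^3$ we have $N=3$, the $v_i$ are the coordinate vectors, and half the sum of the coordinates is a valid $p_1$; yet $\Delta_2$ is not tight. The identity ``the coordinates sum to $1$'' holds on $\Delta_2$ but not on $\mathbb R^3$.
\end{remark}

\section{The spaces in which the conjecture holds}\label{sec:spaces}

If $\operatorname{supp}\rho$ consists of $n$ antipodal pairs, the moment conditions are empty, because a homogeneous polynomial can take any values on a basis. As soon as there is one more direction, the linear condition $k=1$ is a genuine constraint, and we violate it by perturbing a large ball. We use the textbook fact that every convex, positively $1$-homogeneous function $h:\mathbb R^n\to\mathbb R$ is the support function of some $K\in\mathcal K^n$.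

\begin{proof}[Proof of Theorem~\ref{thm:spaces}(a)]
Let $E\cong\ell_1^n$. Then $\|x\|=\sum_{i=1}^n|\langle x,v_i\rangle|$ with $v_1,\dots,v_n$ linearly independent. Let $v_1^*,\dots,v_n^*$ be the dual basis, $\langle v_j,v_i^*\rangle=\delta_{ij}$. For $K$ with nonempty interior, $p_k(y)=\sum_i\frac12(a_i^k+b_i^k)\langle y,v_i^*\rangle^k$ satisfies $p_k(v_j)=\frac12(a_j^k+b_j^k)$, so $K$ is tight by Theorem~\ref{thm:finite}.

Let $E\not\cong\ell_1^n$. The set $\operatorname{supp}\rho$ is symmetric and spans $\mathbb R^n$, so it contains $\pm u_1,\dots,\pm u_n$ for some basis $u_1,\dots,u_n$. If it contained nothing else, then $\|x\|=\sum_ic_i|\langle x,u_i\rangle|$ with $c_i=\rho(\{u_i,-u_i\})>0$, and $x\mapsto(c_i\langle x,u_i\rangle)_i$ would be a linear isometry onto $\ell_1^n$. So there is $u_0\in\operatorname{supp}\rho$ with $u_0\ne\pm u_i$ for $1\le i\le n$; in particular $n\ge2$. Let $\beta$ be a smooth function on $S^{n-1}$ with $\beta(u_0)=1$ that vanishes at $-u_0$ and at all $\pm u_i$, $i\ge1$. Then $f(u)=\beta(u)-\beta(-u)$ is odd and smooth, $f(u_0)=1$, and $f(u_i)=0$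 for $i\ge1$. Extend $f$ by $f(x)=|x|f(x/|x|)$, $f(0)=0$, and put $h(x)=C|x|+f(x)$.

We claim that $h$ is convex for large $C$. Let $|x|=1$ and write $y=y'+\lambda x$ with $y'\perp x$. The Hessian of $|\cdot|$ at $x$ is the orthogonal projection onto $x^\perp$. The Hessian $f''(x)$ annihilates $x$, since the gradient of $f$ is $0$-homogeneous, and its operator norm is bounded on the sphere by some $L$. Hence $\langle h''(x)y,y\rangle=C|y'|^2+\langle f''(x)y',y'\rangle\ge(C-L)|y'|^2\ge0$ for $C\ge L$. By homogeneity $h''\ge0$ on $\mathbb R^n\setminus\{0\}$, so $h$ is convex on every segment that avoids $0$. Since $n\ge2$, every segment is a limit of such segments, and $h$ is convex by continuity. Take also $C>\max_{S^{n-1}}|f|$; then $h\ge\delta|\cdot|$ for some $\delta>0$, so $h=h_K$ for a set $K\in\mathcal K^n$ with $K\supseteq\delta B_2^n$.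

For this $K$ we have $m_1(u)=\frac12(h(u)-h(-u))=f(u)$. A linear function that agrees with $f$ on $\operatorname{supp}\rho$ vanishes on the basis $u_1,\dots,u_n$, hence identically, whereas $f(u_0)=1$. By Lemma~\ref{lem:moments}, $K$ is not tight.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:spaces}(b)]
If all $K$ are tight, then $E\cong\ell_1^n$ by (a). If moreover $n\ge3$, consider $K=\operatorname{conv}\{e_1,e_2,e_3\}\subset\ell_1^n$. It is isometric to $\Delta_2$, so $M(K)=\frac43$ by Proposition~\ref{prop:simplex}; the remaining coordinates vanish on $K$, so $\frac14\mu_1(K)=\frac32$ by \eqref{eq:mu1finite}. Thus $K$ is not tight, and therefore $n\le2$.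

Conversely, let $n=1$, in which case $E\cong\ell_1^1$ automatically, or let $n=2$ and $E\cong\ell_1^2$. Sets with nonempty interior are tight by (a). The other sets are segments $[x,y]$, possibly with $x=y$, and $\mu=\frac12(\delta_x+\delta_y)$ gives $I(\mu)=\frac12\|x-y\|=\frac14\mu_1^E([x,y])$.
\end{proof}

\section{A lower bound from the John ellipsoid}\label{sec:john}

The functional $M$ is monotone under inclusion, since $\mathcal M_1(L)\subseteq\mathcal M_1(K)$ for $L\subseteq K$, and it is known exactly for ellipsoids. Since $\mu_1^E$ is an average of widths, it suffices to find an ellipsoid in $K$ whose widths are comparable to those of $K$ in all directions. We recall \emph{John's theorem}: a compact convex set $L\subset\mathbb R^m$ with nonempty interior contains a unique ellipsoid of maximal volume, and if this ellipsoid is $B_2^m$, there are points $u_i\in S^{m-1}\cap\partial L$ and numbers $c_i>0$ with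
\[
\sum_ic_iu_i=0,\qquad\sum_ic_i\langle x,u_i\rangle\langle y,u_i\rangle=\langle x,y\rangle\quad(x,y\in\mathbb R^m).
\]
Taking the trace gives $\sum_ic_i=m$. Also $\langle x,u_i\rangle\le1$ on $L$: if $\nu$ is a unit outer normal of $L$ at $u_i$, then $\nu\in B_2^m\subseteq L$ gives $1=\langle\nu,\nu\rangle\le\langle u_i,\nu\rangle$, so $\nu=u_i$.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
The upper bound is in Proposition~\ref{prop:identity}. Let $\mathcal E\subseteq K$ be the ellipsoid of maximal volume of $K$ within its affine hull, and let $\Phi$ be an affine bijection of $\mathbb R^m$ onto the affine hull with $\Phi(B_2^m)=\mathcal E$. Put $L=\Phi^{-1}(K)$; its ellipsoid of maximal volume is $B_2^m$. For $x,y\in L$ all factors below are nonnegative, and expanding with John's identities gives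
\begin{align*}
0&\le\sum_ic_i\big(1-\langle x,u_i\rangle\big)\big(1-\langle y,u_i\rangle\big)=m+\langle x,y\rangle,\\
0&\le\sum_ic_i\big(1-\langle x,u_i\rangle\big)\big(|x|+\langle x,u_i\rangle\big)=m|x|-|x|^2 .
\end{align*}
So $\langle x,y\rangle\ge-m$ and $|x|,|y|\le m$, and therefore $|x-y|^2=|x|^2+|y|^2-2\langle x,y\rangle\le2m(m+1)$. The first inequality is what improves the diameter bound from $2m$ to $d_m=\sqrt{2m(m+1)}$.

Let $u\in S^{n-1}$. The function $x\mapsto\langle\Phi(x),u\rangle$ is affine, say $\langle x,w\rangle+\gamma$ with $w\in\mathbb R^m$. The width of $K$ in the direction $u$ is $\max_{x,y\in L}\langle x-y,w\rangle\le d_m|w|$, and that of $\mathcal E$ is $2|w|$. Integrating against $\rho$ and using \eqref{eq:mu1}, we get $\mu_1^E(K)\le\frac12d_m\,\mu_1^E(\mathcal E)=\sqrt{m(m+1)/2}\;\mu_1^E(\mathcal E)$. The set $\mathcal E$ is an ellipsoid in $\mathbb R^n$ in our sense, being an affine image of $B_2^m$, which is in turn a linear image of $B_2^n$. By monotonicity and Theorem~\ref{thm:ellipsoid}(i),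
\[
M(K)\ge M(\mathcal E)=\tfrac14\mu_1^E(\mathcal E)\ge\sqrt{\tfrac2{m(m+1)}}\cdot\tfrac14\mu_1^E(K).
\]

If $K$ is centrally symmetric, the reflection in its center maps $\mathcal E$ to an ellipsoid of maximal volume in $K$, so by uniqueness $\mathcal E$ has the same center and $L=-L$. Then $|\langle x,u_i\rangle|\le1$ on $L$, so $|x|^2=\sum_ic_i\langle x,u_i\rangle^2\le m$. The diameter of $L$ is at most $2\sqrt m$, and the same argument gives the factor $m^{-1/2}$.

For the last statement, the $m$-dimensional simplex $\Delta_m$ has $M(\Delta_m)=\frac{4m}{(m+1)^2}\cdot\frac14\mu_1(\Delta_m)$ by Proposition~\ref{prop:simplex}; by Remark~\ref{rem:fulldim} it may also be taken inside an $m$-dimensional space. The best factor therefore lies between $\sqrt{2/(m(m+1))}$ and $4m/(m+1)^2$, and both are of order $1/m$.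
\end{proof}

\begin{thebibliography}{9}
\bibitem{Meckes} Mark W. Meckes, \emph{Magnitude and Holmes-Thompson intrinsic volumes of convex bodies}, arXiv:2206.02600 (2022).
\end{thebibliography}
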